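\title{Weird cardinals and the failure of singular compactness for the list-chromatic number}

\begin{abstract}
A singular cardinal $\mu$ is called weird if, for some infinite $\lambda$ with $2^\lambda<\mu$, there is a graph of size $\mu$ whose list-chromatic number exceeds $\lambda$ although all of its smaller subgraphs have list-chromatic number at most $\lambda$. We show that the existence of a weird cardinal is consistent relative to one supercompact cardinal, that it implies a failure of the Singular Cardinal Hypothesis, and that there is never a weird cardinal above a strongly compact cardinal. The graphs are read off from a guessing principle along a Prikry sequence, and the principle is obtained from a pair of models $V^*\subseteq W$ with the same subsets of the large cardinal.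
\end{abstract}

\section{Introduction}

All graphs are simple and undirected. We write $H\le G$ when $H$ is a subgraph of $G$, and $|H|$ for the number of vertices of $H$. A \emph{list assignment} for a graph $G=(V,E)$ is a function $F$ that gives each vertex $v$ a set $F(v)$ of colors. A \emph{good coloring from $F$} is a function $c$ on $V$ with $c(v)\in F(v)$ for all $v$ and $c(u)\ne c(v)$ whenever $\{u,v\}\in E$. The \emph{list-chromatic number} $\mathrm{List}(G)$ is the least cardinal $\theta$ such that $G$ has a good coloring from every list assignment $F$ with $|F(v)|\ge\theta$ for all $v$.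

Thus $\mathrm{List}(G)\le\lambda$ if and only if every assignment of lists of size at least $\lambda$ admits a good coloring, and by shrinking lists it is enough to consider lists of size exactly $\lambda$. If $H\le G$ then $\mathrm{List}(H)\le\mathrm{List}(G)$, since we may give arbitrary lists to the missing vertices. Giving all vertices the same list shows that $\mathrm{List}(G)$ is at least the chromatic number of $G$. It can be much larger, already for the complete bipartite graph $K_{\theta,\theta'}$ with sides of sizes $\theta$ and $\theta'$.

\begin{example}\label{ex:bipartite}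
Let $\lambda$ be an infinite cardinal.
\begin{enumerate}
\item[(i)] If $|G|\le\lambda$ then $\mathrm{List}(G)\le\lambda$: enumerate the vertices in order type at most $\lambda$ and give each vertex a color not used before.
\item[(ii)] $\mathrm{List}(K_{\lambda,2^\lambda})>\lambda$. Let the left side be $\lambda$ and the right side the set of all functions $p:\lambda\to\lambda$. Put $F(\alpha)=\{\alpha\}\times\lambda$ on the left and $F(p)=\{(\alpha,p(\alpha)):\alpha<\lambda\}$ on the right. A coloring of the left side has the form $\alpha\mapsto(\alpha,f(\alpha))$, and it uses up the whole list of the right vertex $f$.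
\item[(iii)] If $\theta<2^{\aleph_0}$ then $\mathrm{List}(K_{\aleph_0,\theta})\le\aleph_0$. Let the left side be $\omega$ and let all lists be infinite. Choose recursively pairwise distinct colors $c_{n,m}\in F(n)$ for $n,m<\omega$. For $x:\omega\to2$ color $n$ by $c_{n,m}$ with $m=\sum_{j<n}x(j)2^j$, and let $C_x$ be the set of colors used. If $x(j)\ne x'(j)$, the two colorings differ at every $n>j$, so $C_x\cap C_{x'}$ is finite. Hence each list on the right is contained in at most one $C_x$. As $\theta<2^{\aleph_0}$, some $C_x$ contains no list of a right vertex, and this coloring extends to the right side.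
\end{enumerate}
\end{example}

We say that \emph{singular compactness holds at $\mu$ and $\lambda$} if every graph $G$ of size $\mu$ with $\mathrm{List}(H)\le\lambda$ for all $H\le G$ with $|H|<\mu$ satisfies $\mathrm{List}(G)\le\lambda$. For singular $\mu$ such a graph is the union of a short chain of smaller subgraphs, and one may hope to piece their colorings together. Example~\ref{ex:bipartite} shows that the hope can fail for a cheap reason: if $2^{\aleph_0}$ is singular (as it is after adding $\aleph_{\omega_1}$ Cohen reals to a model of GCH), then by (ii) and (iii) the graph $K_{\aleph_0,2^{\aleph_0}}$ refutes singular compactness at $2^{\aleph_0}$ and $\aleph_0$. The requirement $2^\lambda<\mu$ in the next definition removes this example; under it a counterexample cannot even contain a copy of $K_{\lambda,2^\lambda}$.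

\begin{definition}\label{def:weird}
Let $\aleph_0\le\lambda<\mu$ be cardinals. Then $\mu$ is \emph{$\lambda$-weird} if
\begin{enumerate}
\item[(1)] $\mu$ is singular,
\item[(2)] $2^\lambda<\mu$, and
\item[(3)] there is a graph $G$ of size $\mu$ such that $\mathrm{List}(H)\le\lambda$ for every $H\le G$ with $|H|<\mu$, yet $\mathrm{List}(G)>\lambda$.
\end{enumerate}
A cardinal $\mu$ is \emph{weird} if it is $\lambda$-weird for some $\lambda<\mu$.
\end{definition}

We take the question below from Garti \cite{Garti}, together with two known results that frame it. We use part (a) without proof; part (b) is not used.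

\begin{theorem}[known results]\label{thm:known}
\leavevmode
\begin{enumerate}
\item[(a)] If $\mu>\mathrm{cf}(\mu)$, $\aleph_0\le\lambda<\mu$ and $\eta^\lambda<\mu$ for every $\eta<\mu$, then singular compactness holds at $\mu$ and $\lambda$. In particular, no weird cardinal is a strong limit.
\item[(b)] If $\kappa$ is supercompact and some $\mu$ is $\lambda$-weird with $\kappa<\lambda<\mu$, then the weird cardinals below $\kappa$ are unbounded in $\kappa$.
\end{enumerate}
\end{theorem}

\noindent\textbf{Question.} Is the existence of a weird cardinal consistent, relative to large cardinals if needed? Is it consistent that there is a weird cardinal above a supercompact cardinal?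

\medskip

Part (b) suggests that one should look for a weird cardinal above a supercompact cardinal and then collect many more below it. This route is closed. The \emph{Singular Cardinal Hypothesis} (SCH) states that $\eta^{\mathrm{cf}(\eta)}=\eta^+$ for every singular $\eta$ with $2^{\mathrm{cf}(\eta)}<\eta$; it \emph{fails at $\eta$} if $\eta$ is singular, $2^{\mathrm{cf}(\eta)}<\eta$ and $\eta^{\mathrm{cf}(\eta)}>\eta^+$.

\begin{theorem}[ZFC]\label{thm:A}
\leavevmode
\begin{enumerate}
\item[(1)] If $\mu$ is $\lambda$-weird, there is a singular $\eta$ with $2^\lambda<\eta<\mu$, $\mathrm{cf}(\eta)\le\lambda$ and $\eta^{\mathrm{cf}(\eta)}\ge\mu\ge\eta^{+\omega}$. So SCH fails at $\eta$.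
\item[(2)] If $\kappa$ is strongly compact, no $\mu>\kappa$ is weird. In particular there is never a weird cardinal above a supercompact cardinal.
\end{enumerate}
\end{theorem}

So the answer to the second question is no, and the hypothesis of Theorem~\ref{thm:known}(b) is never satisfied. The answer to the first question is yes.

\begin{theorem}\label{thm:B}
Suppose $\kappa$ is supercompact. Then there is a forcing extension in which $\kappa^{+\kappa^+}$ is an $\aleph_0$-weird cardinal. Hence the consistency of ZFC with a supercompact cardinal implies the consistency of ZFC with a weird cardinal.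
\end{theorem}

A poset is \emph{$<\kappa$-directed closed} if every subset of size less than $\kappa$ in which any two elements have a common extension within the subset (a \emph{directed} subset) has a lower bound. Theorem~\ref{thm:B} will be derived from the following stronger statement.

\begin{theorem}\label{thm:C}
Let $\kappa$ be a supercompact cardinal which remains supercompact after every $<\kappa$-directed closed forcing, let $2^\kappa=\kappa^+$, and let $\mathfrak M$ be any nonempty set of singular cardinals of cofinality $>\kappa$. There is a cardinal preserving forcing extension, with no new bounded subsets of $\kappa$, in which $\kappa$ is a strong limit of cofinality $\omega$ and every $\mu\in\mathfrak M$ is $\lambda$-weird for every infinite $\lambda<\kappa$ with $\mathrm{cf}(\lambda)=\omega$.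
\end{theorem}

Theorem~\ref{thm:A} is proved in Section~\ref{sec:arith}. The proof of Theorem~\ref{thm:C} proceeds from the graph back to the forcing. Section~\ref{sec:guess} builds the graph, in ZFC, from a family of $\mu$ branches of a tree of size $\kappa$ on which every labeling of fewer than $\mu$ branches can be guessed from the nodes, while one labeling of all branches cannot be avoided. Section~\ref{sec:prikry} obtains such a family by Prikry forcing over the larger of two models $V^*\subseteq W$ that have the same subsets of $\kappa$. Section~\ref{sec:solovay} uses supercompactness in $V^*$ to turn an array of ordinals into a normal ultrafilter that guesses its entries. Sections~\ref{sec:forcing} and~\ref{sec:models} construct the array and the two models, and Section~\ref{sec:final} assembles the proof.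

\section{Cardinal arithmetic below a weird cardinal}\label{sec:arith}

A cardinal $\kappa$ is \emph{$\theta$-supercompact} if there is an elementary embedding $j:V\to M$ into a transitive class with critical point $\kappa$, $j(\kappa)>\theta$, and $M$ closed under $\theta$-sequences; it is \emph{supercompact} if this holds for all $\theta$. An uncountable regular $\kappa$ is \emph{strongly compact} if every $\kappa$-complete filter extends to a $\kappa$-complete ultrafilter. Supercompact cardinals are strongly compact, and strongly compact cardinals are inaccessible. We use Hausdorff's formula $(\theta^+)^\lambda=\theta^+\cdot\theta^\lambda$ for infinite $\theta,\lambda$, and Solovay's theorem \cite[Theorem 20.8]{Jech}: if $\kappa$ is strongly compact, $\eta>\kappa$ is singular and $2^{\mathrm{cf}(\eta)}<\eta$, then $\eta^{\mathrm{cf}(\eta)}=\eta^+$.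

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(1) Let $\mu$ be $\lambda$-weird. By Theorem~\ref{thm:known}(a) there is $\eta<\mu$ with $\eta^\lambda\ge\mu$; take the least one. If $\eta\le2^\lambda$ then $\eta^\lambda\le2^\lambda<\mu$, which is false; so $\eta>2^\lambda$. This is where clause (2) of Definition~\ref{def:weird} enters.

Next, $\theta^\lambda<\eta$ for all $\theta<\eta$: if $\theta<\eta\le\theta^\lambda$, then $\theta^\lambda=(\theta^\lambda)^\lambda\ge\eta^\lambda\ge\mu$, against the minimality of $\eta$. Hence $\eta$ is a limit cardinal, for $\eta=\theta^+$ would give $\eta^\lambda=\theta^+\cdot\theta^\lambda=\eta<\mu$. If $\mathrm{cf}(\eta)>\lambda$, every function $\lambda\to\eta$ is bounded, so $\eta^\lambda\le\eta\cdot\sup_{\theta<\eta}\theta^\lambda=\eta<\mu$, which is again false. So $\mathrm{cf}(\eta)\le\lambda<\eta$, and $\eta$ is singular.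

Write $\eta=\sum_{i<\mathrm{cf}(\eta)}\eta_i$ with $2\le\eta_i<\eta$. Then $\eta\le\prod_i\eta_i$, and
\[
\eta^\lambda\le\Big(\prod_i\eta_i\Big)^\lambda=\prod_i\eta_i^\lambda\le\eta^{\mathrm{cf}(\eta)},
\]
so $\eta^{\mathrm{cf}(\eta)}\ge\mu$. As $\mu$ is singular it is a limit cardinal, and $\mu>\eta$ gives $\mu\ge\eta^{+\omega}$. Finally $2^{\mathrm{cf}(\eta)}\le2^\lambda<\eta$ and $\eta^{\mathrm{cf}(\eta)}\ge\mu>\eta^+$, so SCH fails at $\eta$.

(2) Let $\kappa$ be strongly compact, suppose that $\mu>\kappa$ is $\lambda$-weird, and take $\eta$ from (1). If $\eta>\kappa$, Solovay's theorem gives $\eta^{\mathrm{cf}(\eta)}=\eta^+<\mu$. The case $\eta=\kappa$ is impossible because $\kappa$ is regular. If $\eta<\kappa$, then $\eta^{\mathrm{cf}(\eta)}<\kappa<\mu$ because $\kappa$ is inaccessible. Each case contradicts (1).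
\end{proof}

\begin{remark}
Since a weird cardinal gives a failure of SCH, large cardinals are necessary for Theorem~\ref{thm:B}: $0^\sharp$ exists by Jensen's covering theorem, and by Gitik's theorem there is even an inner model with a measurable $\kappa$ with $o(\kappa)\ge\kappa^{++}$. This remark is not used below.
\end{remark}

\section{Guessing along branches, and the graph}\label{sec:guess}

The simplest configuration allowed by Theorem~\ref{thm:A} is a strong limit $\kappa$ of cofinality $\omega$ with $\kappa^{\aleph_0}\ge\mu$. We imitate Example~\ref{ex:bipartite}(ii): a left side of size $\kappa$, and $\mu$ right vertices whose lists can be exhausted by their neighbors. Since $K_{\lambda,2^\lambda}$ is forbidden, the neighborhoods must spread out over the left side. We take them to be branches of a tree with $\kappa$ nodes.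

Let $\kappa$ be a strong limit cardinal of cofinality $\omega$ and $\langle\kappa_n:n<\omega\rangle$ an increasing sequence of ordinals cofinal in $\kappa$. Let $T=\{(n,w):n<\omega,\ w\subseteq\kappa_n\}$, so $|T|=\kappa$. A set $y\subseteq\kappa$ determines the branch $\langle(n,y\cap\kappa_n):n<\omega\rangle$.

\begin{definition}\label{def:system}
Let $\mu>\kappa$ be a cardinal. A \emph{guessing system for $\mu$ along $\langle\kappa_n\rangle$} is a family $\langle y_k:k\in I\rangle$ of subsets of $\kappa$ with $|I|=\mu$ such that for every nonzero cardinal $\theta<\kappa$: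
\begin{enumerate}
\item[(G1)] for every $Z\subseteq I$ with $|Z|<\mu$ and every $P:Z\to\theta$ there is $h:T\to\theta$ such that, for each $k\in Z$, $h(n,y_k\cap\kappa_n)=P(k)$ for all but finitely many $n$;
\item[(G2)] there are functions $p_k:\omega\to\theta$ ($k\in I$) such that for every $f:T\to\theta$ there is $k\in I$ with $f(n,y_k\cap\kappa_n)=p_k(n)$ for all $n$.
\end{enumerate}
\end{definition}

In both clauses $\theta$ may be replaced by any nonempty set of size less than $\kappa$. Three observations show what the clauses demand.

\emph{The smallest case.} If the $y_k$ are distinct and $Z=\{k_0,k_1,\dots\}$ is countable, (G1) holds outright. Let $h(n,w)=P(k_j)$ for the least $j$ with $y_{k_j}\cap\kappa_n=w$, and $0$ if there is none. For fixed $j$ and all large $n$ the set $y_{k_j}\cap\kappa_n$ differs from the finitely many sets $y_{k_i}\cap\kappa_n$, $i<j$, so $h(n,y_{k_j}\cap\kappa_n)=P(k_j)$. When $|Z|>\kappa$ the branches can no longer be separated in this way, as there are only $\kappa$ nodes.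

\emph{(G2) forbids (G1) for $Z=I$.} Take $p_k:\omega\to2$ as in (G2) and let $P(k)=1-p_k$, an element of the set of functions $\omega\to2$. If $h$ guessed $P$ on all of $I$, then $f(n,w)=h(n,w)(n)$ would differ from $p_k(n)$ at almost every node of every branch $k$. So a guessing system is itself a failure of compactness at $\mu$.

\emph{(G1) makes $2^\kappa$ large.} The function $h$ determines $P$, so $2^{|Z|}\le2^\kappa$ for all $|Z|<\mu$. If $\mu=\sum_{i<\mathrm{cf}(\mu)}\mu_i$ is singular, then $2^\mu=\prod_i2^{\mu_i}\le(2^\kappa)^{\mathrm{cf}(\mu)}=2^{\max(\kappa,\mathrm{cf}(\mu))}\le2^\kappa$. Thus there are more than $\mu$ functions $f$ in (G2), and (G2) cannot be arranged by assigning a separate $k$ to each $f$.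

\medskip

To pass to a graph, replace each node on level $n$ by $\lambda_n$ left vertices and join the right vertex $k$ to all left vertices on its branch. Condition (G1) lets a node guess how the list of $k$ meets the lists on the branch of $k$, but the guess is wrong on finitely many levels. The vertices on those levels must be too few to exhaust the list of $k$, while all neighbors of $k$ together must be able to exhaust a list of size $\lambda$. So $\lambda$ has to be the sum of countably many smaller cardinals $\lambda_n$, which is the hypothesis $\mathrm{cf}(\lambda)=\omega$. For $\lambda=\aleph_0$ take $\lambda_n=2^n$, and let each left vertex on level $n$ avoid what it believes to be the first $2^n$ colors of its right neighbor. If the guesses on the branch of $k$ are correct from level $2$ on, the first four colors of $k$ can be used only by the $1+2=3$ neighbors on levels $0$ and $1$, and one of the four is left for $k$.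

\begin{proposition}\label{prop:graph}
Suppose there is a guessing system for $\mu$ along $\langle\kappa_n\rangle$, and let $\lambda<\kappa$ be an infinite cardinal with $\mathrm{cf}(\lambda)=\omega$. Then there is a bipartite graph $G$ of size $\mu$ with $\mathrm{List}(G)>\lambda$ and $\mathrm{List}(H)\le\lambda$ for all $H\le G$ with $|H|<\mu$. If $\mu$ is singular, it is $\lambda$-weird.
\end{proposition}

\begin{proof}
Fix nonzero cardinals $\lambda_n<\lambda$ with supremum $\lambda$ and $\sum_{m<n}\lambda_m<\lambda_n$: for $\lambda=\aleph_0$ take $\lambda_n=2^n$, and otherwise take strictly increasing infinite cardinals. Let $D=\{(n,i):n<\omega,\ i<\lambda_n\}$, so $|D|=\lambda$. The left vertices of $G$ are the triples $(n,w,i)$ with $(n,w)\in T$ and $i<\lambda_n$; there are $\kappa$ of them. The right vertices are the elements of $I$, taken disjoint from the left side. The neighbors of $k\in I$ are exactly the vertices $(n,y_k\cap\kappa_n,i)$ with $(n,i)\in D$. So $G$ is bipartite and $|G|=\mu$.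

\emph{Small subgraphs.} A subgraph of size less than $\mu$ is contained in the subgraph induced on the left side and some $Z\subseteq I$ with $|Z|<\mu$, so it suffices to color the latter. Let the lists be enumerated without repetition as $\{\alpha_{v,m}:m<\lambda\}$ for left vertices $v$ and $\{\beta_{k,q}:q<\lambda\}$ for $k\in Z$. For $k\in Z$ and $(n,i)\in D$, with $v=(n,y_k\cap\kappa_n,i)$, put
\[
P(k)(n,i)=\{m<\lambda:\alpha_{v,m}\in\{\beta_{k,q}:q<\lambda_n\}\}.
\]
This set has size at most $\lambda_n<\lambda$. So $P$ maps $Z$ into the set $\mathcal S$ of functions from $D$ to $[\lambda]^{<\lambda}$, and $|\mathcal S|\le(2^\lambda)^\lambda=2^\lambda<\kappa$. The point of recording positions $m$ rather than colors is exactly this bound. Let $h:T\to\mathcal S$ be given by (G1). Color the left vertex $v=(n,w,i)$ by $\alpha_{v,m}$, where $m$ is the least element of $\lambda\setminus h(n,w)(n,i)$.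

Let $k\in Z$ and choose $n_1$ with $h(n,y_k\cap\kappa_n)=P(k)$ for all $n\ge n_1$. A neighbor $(n,y_k\cap\kappa_n,i)$ with $n\ge n_1$ has received a color at a position outside $P(k)(n,i)$, that is, a color outside $\{\beta_{k,q}:q<\lambda_n\}\supseteq\{\beta_{k,q}:q<\lambda_{n_1}\}$. The other neighbors number $\sum_{n<n_1}\lambda_n<\lambda_{n_1}$. So some $\beta_{k,q}$ with $q<\lambda_{n_1}$ is used by no neighbor of $k$; give it to $k$. Since edges only join the two sides, this is a good coloring.

\emph{The whole graph.} Let $Q$ be the set of functions $\lambda\to\lambda$, so $|Q|=2^\lambda<\kappa$, and let $p_k:\omega\to Q$ ($k\in I$) be given by (G2). Consider the lists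
\[
F(v)=\{v\}\times\lambda\quad(v\text{ left}),\qquad F(k)=\{((n,y_k\cap\kappa_n,i),\,p_k(n)(i)):(n,i)\in D\}\quad(k\in I),
\]
all of size $\lambda$. A coloring of the left side from $F$ has the form $(n,w,i)\mapsto((n,w,i),f(n,w)(i))$ for some $f:T\to Q$, where we put $f(n,w)(i)=0$ for $i\ge\lambda_n$. By (G2) there is $k$ with $f(n,y_k\cap\kappa_n)=p_k(n)$ for all $n$. Then every color in $F(k)$ is used by a neighbor of $k$. So there is no good coloring from $F$, and $\mathrm{List}(G)>\lambda$.

The last sentence of the proposition holds because $2^\lambda<\kappa<\mu$.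
\end{proof}

\section{Prikry forcing over a pair of models}\label{sec:prikry}

\subsection*{Forcing conventions}
We write $t'\le t$ when $t'$ is stronger than $t$. A poset is \emph{$\theta$-c.c.}\ if its antichains have size less than $\theta$, and \emph{$<\theta$-closed} if decreasing sequences of length less than $\theta$ have lower bounds. A $\theta$-c.c.\ poset ($\theta$ regular) preserves cardinals and cofinalities $\ge\theta$; a $<\theta$-closed poset adds no sequences of ground model elements of length less than $\theta$. Two further standard devices are used repeatedly.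

\emph{Nice names.} For ground model sets $X,Y$, a \emph{nice name for a function $X\to Y$} is a family $\langle e_x:x\in X\rangle$ in which each $e_x$ is a function from a maximal antichain to $Y$. Its value at a generic filter sends $x$ to the value of $e_x$ at the unique element of the filter in $\mathrm{dom}(e_x)$. Every function $X\to Y$ in the extension is the value of a nice name: take a name forced by the trivial condition to be such a function, and for each $x$ a maximal antichain of conditions deciding its value at $x$. Being a nice name is absolute between models that contain the poset.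

\emph{Covering.} If the poset is $\theta^+$-c.c., $X$ is in the ground model and $Z\subseteq X$ is in the extension, then $Z\subseteq Z'\subseteq X$ for some ground model $Z'$ with $|Z'|\le|Z|\cdot\theta$: let $Z'$ be the set of all values occurring in a nice name for a function $|Z|\to X$ with range $Z$.

\subsection*{Prikry forcing}
Let $U$ be a normal ultrafilter on $\kappa$, that is, a nonprincipal $\kappa$-complete ultrafilter such that $\{\xi<\kappa:\forall\alpha<\xi\ \,\xi\in B_\alpha\}\in U$ whenever all $B_\alpha\in U$. Normality has the following form for finite sets: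
\begin{enumerate}
\item[(N)] If $B_s\in U$ for $s\in[\kappa]^{<\omega}$, then $\{\xi<\kappa:\forall s\in[\xi]^{<\omega}\ \,\xi\in B_s\}\in U$.
\end{enumerate}
(Apply normality to the sets $\bigcap\{B_s:s\in[\alpha+1]^{<\omega}\}$ and intersect with $B_\emptyset$.) Conditions of $\mathbb P_U$ are pairs $(s,B)$ with $s\in[\kappa]^{<\omega}$, $B\in U$ and $\max s<\min B$; and $(s',B')\le(s,B)$ if $s'$ end-extends $s$, $s'\setminus s\subseteq B$ and $B'\subseteq B$. For arbitrary $B\in U$, $(s,B)$ means that $B$ has been cut above $\max s$. If $\Gamma$ is generic, the union of the stems $s$ is an $\omega$-sequence $\kappa_0<\kappa_1<\cdots$ cofinal in $\kappa$; put $s_n=\{\kappa_0,\dots,\kappa_{n-1}\}$. The standard facts are: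
\begin{enumerate}
\item[(P1)] $\mathbb P_U$ is $\kappa^+$-c.c., adds no bounded subsets of $\kappa$ and preserves cardinals. For every statement $\sigma$ of the forcing language and every $s$ there is $B\in U$ such that $(s,B)$ decides $\sigma$ (the Prikry property).
\item[(P2)] $(s,B)\in\Gamma$ if and only if, for some $n$, $s=s_n$ and $\kappa_m\in B$ for all $m\ge n$.
\item[(P3)] Each $B\in U$ contains all but finitely many $\kappa_n$.
\item[(P4)] If $\dot o$ is a name forced to be an element of a ground model set $O$ of size less than $\kappa$, then for each $s$ there are $o_s\in O$ and $B\in U$ with $(s,B)\Vdash\dot o=o_s$.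
\end{enumerate}
For (P4), choose for each $o\in O$ a set $B_o\in U$ such that $(s,B_o)$ decides $\dot o=o$, and let $B=\bigcap_oB_o$. Some extension of $(s,B)$ forces $\dot o=o$ for some $o$, and then so does $(s,B)$.

\subsection*{The two models}
By (P3), a guess that is correct on a set in $U$ becomes a guess that is correct for almost all $n$. This suggests the ground model version of (G1), clause (H1) below. For (G2) we must handle all $f:T\to\theta$ at once, and we saw that they are too many to be listed. But each $f$ has a name of size $\kappa$. If all these names lie in a smaller model $V^*$, it is enough that the labels $p_k$ be sufficiently generic over $V^*$; this is clause (H2).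

\begin{proposition}\label{prop:prikry}
Let $V^*\subseteq W$ be transitive models of ZFC with the same cardinals and with $\mathcal P(\kappa)^{V^*}=\mathcal P(\kappa)^W$. In $V^*$ let $U$ be a normal ultrafilter on $\kappa$, let $\mu>\kappa$ be a cardinal, $|I|=\mu$, and let $\langle y_{k,\zeta}:k\in I,\ \zeta<\kappa^+\rangle$ be a family of subsets of $\kappa$. In $W$ let $\mathbf a:I\to\kappa^+$ and $\mathbf r:I\to\kappa$, and put $y_k=y_{k,\mathbf a(k)}$. Assume:
\begin{enumerate}
\item[(H1)] for all $Z\subseteq I$ and $P:Z\to\kappa$ in $W$ with $|Z|<\mu$ there is in $W$ a sequence of functions $\varphi^\xi:\mathcal P(\xi)\to\kappa$ ($\xi<\kappa$) such that $\{\xi<\kappa:\varphi^\xi(y_k\cap\xi)=P(k)\}\in U$ for every $k\in Z$;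
\item[(H2)] for every $\Psi:I\times\kappa^+\to\kappa$ in $V^*$ there is $k\in I$ with $\Psi(k,\mathbf a(k))=\mathbf r(k)$.
\end{enumerate}
Then $U$ is a normal ultrafilter in $W$, and if $\Gamma$ is $\mathbb P_U$-generic over $W$, then in $W[\Gamma]$ the cardinal $\kappa$ is a strong limit of cofinality $\omega$ and $\langle y_k:k\in I\rangle$ is a guessing system for $\mu$ along the Prikry sequence.
\end{proposition}

\begin{proof}
A set whose transitive closure has size at most $\kappa$ is the collapse of a relation on $\kappa$. So $V^*$ and $W$ have the same sets hereditarily of size $\le\kappa$, in particular the same $\kappa$-sequences of subsets of $\kappa$, and $U$ is a normal ultrafilter in $W$. The poset $\mathbb P_U$ is the same in both models, facts (P1)--(P4) hold over both, and $\Gamma$ is generic over $V^*$ as well. Since $\kappa$ is inaccessible in $W$, (P1) shows that it is a strong limit cardinal in $W[\Gamma]$. Fix a nonzero cardinal $\theta<\kappa$.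

\emph{(G1).} Let $Z\subseteq I$ and $P:Z\to\theta$ be in $W[\Gamma]$, $|Z|<\mu$. By covering, and extending $P$ by $0$, we may assume $Z\in W$; the size stays below $\mu$ since $|Z|\cdot\kappa<\mu$. Let $\dot P\in W$ be a nice name for $P$. The function $P$ is not in $W$, but it has $\kappa$ approximations there, one for each stem: by (P4), choose in $W$ values $P_s(k)<\theta$ and sets $B_{k,s}\in U$ with
\[
(s,B_{k,s})\Vdash\dot P(k)=P_s(k)\qquad(s\in[\kappa]^{<\omega},\ k\in Z).
\]
In $W$ choose for each $s$ a sequence $\langle\varphi_s^\xi:\xi<\kappa\rangle$ as in (H1) for $P_s:Z\to\theta$. By (N) in $W$, for each $k\in Z$,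
\[
X_k=\{\xi<\kappa:\forall s\in[\xi]^{<\omega}\ (\xi\in B_{k,s}\text{ and }\varphi_s^\xi(y_k\cap\xi)=P_s(k))\}\in U.
\]
In $W[\Gamma]$ let $h(n,w)=\varphi^{\kappa_n}_{s_n}(w)$ if this is less than $\theta$, and $0$ otherwise. Fix $k\in Z$ and, by (P3), $n_1$ with $\kappa_m\in X_k$ for all $m\ge n_1$. Let $n\ge n_1$. For $m\ge n$ we have $s_n\in[\kappa_m]^{<\omega}$, so $\kappa_m\in B_{k,s_n}$; by (P2), $(s_n,B_{k,s_n})\in\Gamma$, and therefore $P(k)=P_{s_n}(k)$. Also $\kappa_n\in X_k$ gives $\varphi^{\kappa_n}_{s_n}(y_k\cap\kappa_n)=P_{s_n}(k)$. Hence $h(n,y_k\cap\kappa_n)=P(k)$ for all $n\ge n_1$.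

\emph{(G2).} Let $Q$ be the set of functions $\omega\to\theta$ and $\mathcal B$ the set of bounded subsets of $\kappa$. Both are the same in $V^*$, $W$, $V^*[\Gamma]$ and $W[\Gamma]$, and $|Q|<\kappa=|\mathcal B|$. Fix an injection $\varepsilon:Q\to\kappa$ in $V^*$. For $k\in I$ let $p_k=\varepsilon^{-1}(\mathbf r(k))$ if $\mathbf r(k)$ is in the range of $\varepsilon$, and let $p_k$ be constantly $0$ otherwise.

Let $f:T\to\theta$ be in $W[\Gamma]$ and extend it by $0$ to a function $\omega\times\mathcal B\to\theta$. It has a nice name $\dot f\in W$, consisting of $\kappa$ maps on antichains of size at most $\kappa$. So $\dot f$ is hereditarily of size $\le\kappa$, whence $\dot f\in V^*$, and it is a nice name there with the same value $f$ at $\Gamma$. Now work in $V^*$, which does not know which of the sets $y_{k,\zeta}$ is $y_k$ but can treat all of them. For $c\in I\times\kappa^+$, the sequence $\langle\dot f(n,y_c\cap\dot\kappa_n):n<\omega\rangle$ is forced to be an element of $Q$, so by (P4) we can choose $q_{s,c}\in Q$ and $B_{s,c}\in U$ with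
\begin{equation}\label{eq:force}
(s,B_{s,c})\Vdash\langle\dot f(n,y_c\cap\dot\kappa_n):n<\omega\rangle=q_{s,c}\qquad\text{over }V^*
\end{equation}
for all $s\in[\kappa]^{<\omega}$ and $c\in I\times\kappa^+$. For each $s$ the function $\Psi_s(c)=\varepsilon(q_{s,c})$ is in $V^*$. In $W$ define
\[
E=\{(s,B)\in\mathbb P_U:\exists k\in I\ (q_{s,(k,\mathbf a(k))}=p_k\text{ and }B\subseteq B_{s,(k,\mathbf a(k))})\}.
\]
The set $E$ is dense. Given $(s,B)$, (H2) yields $k$ with $\varepsilon(q_{s,(k,\mathbf a(k))})=\mathbf r(k)$, that is, $q_{s,(k,\mathbf a(k))}=p_k$; then $(s,B\cap B_{s,(k,\mathbf a(k))})\in E$ extends $(s,B)$. As $\Gamma$ is generic over $W$, it contains some $(s,B)\in E$, witnessed by $k$, and so it contains $(s,B_{s,c})$ for $c=(k,\mathbf a(k))$. As $\Gamma$ is generic over $V^*$, \eqref{eq:force} gives $f(n,y_k\cap\kappa_n)=p_k(n)$ for all $n$.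
\end{proof}

\begin{remark}\label{rem:a}
By (H2), $\mathbf r\notin V^*$, since otherwise $\Psi(k,\zeta)=\mathbf r(k)+1$ is never hit. For singular $\mu$ the selector $\mathbf a$ cannot be in $V^*$ either, which is why each $k$ comes with $\kappa^+$ candidates $y_{k,\zeta}$. Suppose $\mathbf a\in V^*$, so $\langle y_k\rangle\in V^*$. A sequence $\varphi$ as in (H1) is a function from the set $\mathcal B'=\{(\xi,w):w\subseteq\xi<\kappa\}$ of size $\kappa$ to $\kappa$, so $\varphi\in V^*$, and $P$ is computed from $\varphi$, $U$ and $\langle y_k\rangle$ when $Z\in V^*$. Thus $V^*$ and $W$ have the same functions $Z\to\kappa$ for $Z\in V^*$ of size less than $\mu$. In $V^*$ write $I=\bigcup_{i<\mathrm{cf}(\mu)}Z_i$ with $|Z_i|<\mu$, and in $W$ choose $\varphi_i$ as in (H1) for $\mathbf r\upharpoonright Z_i$. The sequence $\langle\varphi_i\rangle$ is a function $\mathrm{cf}(\mu)\times\mathcal B'\to\kappa$ on a set of size less than $\mu$, so it is in $V^*$, and then $\mathbf r\in V^*$.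
\end{remark}

\section{A normal ultrafilter that guesses an array}\label{sec:solovay}

Clause (H1) asks one ultrafilter to guess very many functions. The source of such ultrafilters is the following lemma: any family of subsets of $\kappa$ is an element of some normal ultrapower.

\begin{lemma}[Solovay]\label{lem:solovay}
If $\kappa$ is $2^\kappa$-supercompact and $\mathcal X\subseteq\mathcal P(\kappa)$, there are a normal ultrafilter $U$ on $\kappa$ and a function $f$ with $f(\xi)\subseteq\mathcal P(\xi)$ for $\xi<\kappa$ such that
\[
\mathcal X=\mathcal X(U,f):=\{Y\subseteq\kappa:\{\xi<\kappa:Y\cap\xi\in f(\xi)\}\in U\}.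
\]
\end{lemma}

\begin{proof}
Call $\mathcal X\subseteq\mathcal P(\kappa)$ a \emph{counterexample at $\kappa$} if it is not of the form $\mathcal X(U,f)$, and suppose there is one. Let $j:V\to M$ have critical point $\kappa$ with $M$ closed under $2^\kappa$-sequences. Then $M$ contains all subsets of $\mathcal P(\kappa)$ and all functions $f$ as in the statement, and it has the same normal ultrafilters on $\kappa$ as $V$. So $V$ and $M$ have the same counterexamples at $\kappa$.

Let $U=\{X\subseteq\kappa:\kappa\in j(X)\}$, a normal ultrafilter. Let $i:V\to N$ be the ultrapower by $U$, and define $\psi:N\to M$ by $\psi([h]_U)=j(h)(\kappa)$. The map $\psi$ is elementary and $\psi\circ i=j$, so $\psi(\alpha)=\alpha$ for $\alpha<\kappa$; and $\psi(\kappa)=\psi([\mathrm{id}]_U)=\kappa$. Every $Y\subseteq\kappa$ equals $i(Y)\cap\kappa=[\xi\mapsto Y\cap\xi]_U$, so $Y\in N$, and $\psi(Y)=Y$.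

Since $M$ has a counterexample at $\kappa=\psi(\kappa)$, there is $\mathcal X_1\in N$ which $N$ regards as a counterexample at $\kappa$. For $Y\subseteq\kappa$ we have $Y\in\mathcal X_1$ if and only if $Y=\psi(Y)\in\psi(\mathcal X_1)$, and $\psi(\mathcal X_1)\subseteq\mathcal P(\kappa)$; so $\psi(\mathcal X_1)=\mathcal X_1$. By elementarity $\mathcal X_1$ is a counterexample in $M$, hence in $V$. But $\mathcal X_1=[f]_U$ for some $f$, and as $\kappa=[\mathrm{id}]_U$ we may take $f(\xi)\subseteq\mathcal P(\xi)$ for all $\xi$. By \L o\'s's theorem $Y\in\mathcal X_1$ if and only if $\{\xi:Y\cap\xi\in f(\xi)\}\in U$. So $\mathcal X_1=\mathcal X(U,f)$, a contradiction.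
\end{proof}

We apply the lemma to the graph of an array whose rows and columns are labeled by subsets of $\kappa$.

\begin{lemma}\label{lem:array}
Let $\kappa$ be $2^\kappa$-supercompact, let $J_0,J_1$ be sets of size at most $2^\kappa$, and let $\Phi:J_0\times J_1\to\kappa$. There are a normal ultrafilter $U$ on $\kappa$, sets $y_c\subseteq\kappa$ ($c\in J_1$) and functions $\varphi^\xi_d:\mathcal P(\xi)\to\kappa$ ($d\in J_0$, $\xi<\kappa$) such that $\{\xi<\kappa:\varphi^\xi_d(y_c\cap\xi)=\Phi(d,c)\}\in U$ for all $d\in J_0$ and $c\in J_1$.
\end{lemma}

\begin{proof}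
Fix injections $d\mapsto z_d$ and $c\mapsto y_c$ into $\mathcal P(\kappa)$. We need a coding of triples that commutes with cutting at $\xi$. For an ordinal $\omega\gamma+m$ with $m<\omega$ and for $i<3$ let $e_i(\omega\gamma+m)=\omega\gamma+3m+i$. The $e_i$ are injective with disjoint ranges, and for limit $\xi$ we have $e_i(\alpha)<\xi$ if and only if $\alpha<\xi$. For $Y,Y'\subseteq\kappa$ and $\gamma<\kappa$ put $\mathrm{cd}(Y,Y',\gamma)=e_0[Y]\cup e_1[Y']\cup e_2[\gamma]$. Then $\mathrm{cd}$ is injective, and $\mathrm{cd}(Y,Y',\gamma)\cap\xi=\mathrm{cd}(Y\cap\xi,Y'\cap\xi,\gamma)$ for limit $\xi>\gamma$.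

Let $U,f$ be given by Lemma~\ref{lem:solovay} for $\mathcal X=\{\mathrm{cd}(z_d,y_c,\Phi(d,c)):d\in J_0,\ c\in J_1\}$. Let $\varphi^\xi_d(w)$ be the least $\gamma<\xi$ with $\mathrm{cd}(z_d\cap\xi,w,\gamma)\in f(\xi)$, and $0$ if there is none. Fix $d,c$ and let $\gamma=\Phi(d,c)$. Then $\mathrm{cd}(z_d,y_c,\gamma)\in\mathcal X$, while $\mathrm{cd}(z_d,y_c,\gamma')\notin\mathcal X$ for $\gamma'<\gamma$ by the injectivity of $\mathrm{cd}$, $z$ and $y$. So $U$ contains the set of $\xi$ with $\mathrm{cd}(z_d,y_c,\gamma)\cap\xi\in f(\xi)$ and, for each $\gamma'<\gamma$, the set of $\xi$ with $\mathrm{cd}(z_d,y_c,\gamma')\cap\xi\notin f(\xi)$. These are fewer than $\kappa$ sets, and every limit $\xi>\gamma$ in their intersection satisfies $\varphi^\xi_d(y_c\cap\xi)=\gamma$.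
\end{proof}

With $J_1=I\times\kappa^+$, clause (H1) is reduced to a statement without ultrafilters: there should be an array $\Phi\in V^*$ such that every $P:Z\to\kappa$ in $W$ with $|Z|<\mu$ is read off from a single row $d$ along the selector, $P(k)=\Phi(d,(k,\mathbf a(k)))$.

\section{The forcing that builds the array}\label{sec:forcing}

Let $V_0$ be the universe, with $\kappa$ and $\mathfrak M$ as in Theorem~\ref{thm:C}. To treat all $\mu\in\mathfrak M$ at once let $K_\mu=\{\mu\}\times\mu$ and $K=\bigcup_{\mu\in\mathfrak M}K_\mu$. Call $Z\subseteq K$ \emph{small} if $Z\subseteq K_\mu$ and $|Z|<\mu$ for some $\mu\in\mathfrak M$. Each $\mu\in\mathfrak M$ is a limit cardinal above $\mathrm{cf}(\mu)\ge\kappa^+$. Let $\chi=(2^{|K|})^+$; it is regular, and $\chi^{|K|}=\chi$ by Hausdorff's formula.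

\subsection*{Design}
We add $\mathbf a$, $\mathbf r$ and the array generically, with conditions of size $\kappa$. There are $\chi$ \emph{tasks} $\tau$, each a small set $Z_\tau$ with a name for a function on it, and the array \emph{promises} to record the value of this function at $k\in Z_\tau$ in one entry. The model $V^*$ will contain the array but not $\mathbf a$ and $\mathbf r$. To prove (H2) we must know that the array alone betrays nothing: whenever a condition $t$ is given and a larger piece $c$ of the array is prescribed arbitrarily, $t$ should have an extension that agrees with $c$ and keeps all promises. For a point $k$ not yet mentioned by $t$ this is easy, since we may choose $\mathbf a(k)$ beyond the part prescribed by $c$. For a task $\tau$ not yet mentioned and a point $k$ whose $\mathbf a(k)$ is already fixed, $c$ might prescribe the wrong value. We therefore give each task $\kappa^+$ rows $(\tau,\eta)$ and add a second selector $\mathbf l(\tau)$ naming the row that carries the promise. So to each pair $(\tau,k)$ belongs a $\kappa^+\times\kappa^+$ block, and only the entry at $(\mathbf l(\tau),\mathbf a(k))$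 is constrained.

Lemma~\ref{lem:array} needs $2^\kappa\ge\chi$, and the two models must have the same subsets of $\kappa$. Both are achieved by forcing \emph{last} with $\mathbb A=\mathrm{Add}(\kappa,\chi)$, the poset of partial functions $\chi\times\kappa\to2$ of size less than $\kappa$. It is $<\kappa$-directed closed, $\kappa^+$-c.c.\ (as $\kappa^{<\kappa}=\kappa$), has size $\chi$, and adds $\chi$ subsets of $\kappa$. A function $Z\to\kappa$ in the final model is then described by a function from $Z$ to the set $\mathcal N$ of all maps $\nu$ from a maximal antichain of $\mathbb A$ to $\kappa$; for generic $g$, $\nu^g$ is the value of $\nu$ at the unique element of $g\cap\mathrm{dom}(\nu)$. We have $|\mathcal N|\le\chi^\kappa=\chi$. An array with generic entries in $\mathcal N$ would map $\kappa^+$ onto $\mathcal N$ and collapse cardinals. But by the chain condition each task has only $\kappa^+$ candidate values at each $k$, so the array can record an index below $\kappa^+$.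

\subsection*{Definition}
By recursion on $\tau\le\chi$ we define posets $\mathbb F_\tau$ and, for $\tau<\chi$, \emph{data at stage $\tau$}: a small set $Z_\tau$, a nice $\mathbb F_\tau$-name $\dot p_\tau$ for a function $Z_\tau\to\mathcal N$, and elements $\nu_{\tau,k,i}\in\mathcal N$ ($k\in Z_\tau$, $i<\kappa^+$) with $\Vdash_{\mathbb F_\tau}\dot p_\tau(k)\in\{\nu_{\tau,k,i}:i<\kappa^+\}$. The poset $\mathbb F_\tau$ and Lemmas~\ref{lem:union}--\ref{lem:basic} for it depend only on the data at stages below $\tau$, whatever these are; the data at stage $\tau$ are chosen afterwards.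

A \emph{template below $\tau$} is a tuple $x=(L,A,\rho,l,a,r,C)$ with
\[
L\in[\tau]^{\le\kappa},\quad A\in[K]^{\le\kappa},\quad\rho<\kappa^+,\quad l:L\to\rho,\quad a:A\to\rho,\quad r:A\to\kappa,
\]
and $C$ a partial function from $L\times\rho\times A\times\rho$ to $\kappa^+$. We write $L^x,A^x,\dots$ for the components. A template $x'$ \emph{extends} $x$ if $L\subseteq L'$, $A\subseteq A'$, $\rho\le\rho'$ and $l',a',r',C'$ extend $l,a,r,C$. The template $x\upharpoonright\sigma$ is obtained by replacing $L$ by $L\cap\sigma$ and restricting $l$ and $C$. The conditions of $\mathbb F_\tau$ are the templates $t$ below $\tau$ such that $C$ is total on $L\times\rho\times A\times\rho$ and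
\begin{enumerate}
\item[$(*)$] for every $\sigma\in L$: $t\upharpoonright\sigma\in\mathbb F_\sigma$, and for every $k\in A\cap Z_\sigma$,
\[
t\upharpoonright\sigma\Vdash_{\mathbb F_\sigma}\dot p_\sigma(k)=\nu_{\sigma,k,i},\qquad\text{where }i=C(\sigma,l(\sigma),k,a(k)).
\]
\end{enumerate}
The order is extension; the largest condition has all components empty. Since $(t\upharpoonright\sigma)\upharpoonright\sigma'=t\upharpoonright\sigma'$ for $\sigma'<\sigma$, we have $t\upharpoonright\sigma\in\mathbb F_\sigma$ for all $t\in\mathbb F_\tau$ and $\sigma\le\tau$. Moreover $\mathbb F_\sigma\subseteq\mathbb F_\tau$, $t\le t\upharpoonright\sigma$, and $t'\le t$ implies $t'\upharpoonright\sigma\le t\upharpoonright\sigma$.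

\begin{lemma}\label{lem:union}
The componentwise union of a nonempty decreasing sequence in $\mathbb F_\tau$ of length less than $\kappa^+$ is a condition extending all members. So $\mathbb F_\tau$ is $<\kappa^+$-closed.
\end{lemma}

\begin{proof}
Let $t^*$ be the union of $\langle t_i\rangle$, a template since there are at most $\kappa$ terms. Its $C$ is total, because the four coordinates of an element of $L^*\times\rho^*\times A^*\times\rho^*$ all appear in one $t_i$. We show $t^*\upharpoonright\sigma\in\mathbb F_\sigma$ by induction on $\sigma\le\tau$. Let $\sigma'\in L^*\cap\sigma$ and $k\in A^*\cap Z_{\sigma'}$, and take $i$ with $\sigma'\in L^{t_i}$ and $k\in A^{t_i}$. By induction $t^*\upharpoonright\sigma'$ is in $\mathbb F_{\sigma'}$; it extends $t_i\upharpoonright\sigma'$, which forces the required equation with the same index.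
\end{proof}

All other properties of $\mathbb F_\tau$ come from one lemma, which says when a template can be completed to a condition. The only danger is an entry that carries a promise and is already filled in. Call a pair $(\sigma,k)$ with $\sigma\in L$ and $k\in A\cap Z_\sigma$ \emph{determined} in $x$ if $(\sigma,l(\sigma),k,a(k))\in\mathrm{dom}(C)$.

\begin{lemma}[Extension Lemma]\label{lem:ext}
Let $x$ be a template below $\tau$ and $R\subseteq\mathbb F_\tau$. Suppose that $x$ extends each $t\in R$, and that for each determined pair $(\sigma,k)$ of $x$ there is $t\in R$ with $\sigma\in L^t$ and $k\in A^t$. Then some $u\in\mathbb F_\tau$ extends $x$; in particular $u\le t$ for all $t\in R$.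
\end{lemma}

\begin{proof}
Write $x=(L,A,\rho,l,a,r,C)$. Let $\langle\sigma_i:i<\delta\rangle$ enumerate $L$ increasingly, so $\delta<\kappa^+$, and put $\sigma_\delta=\tau$. We build $u_i\in\mathbb F_{\sigma_i}$ for $i\le\delta$, each extending the previous ones, such that $u_i$ extends $x\upharpoonright\sigma_i$. Then $u=u_\delta$ is as required. Note that $u_i\le t\upharpoonright\sigma_i$ for all $t\in R$.

Let $u_0=(\emptyset,A,\rho,\emptyset,a,r,\emptyset)$. At a limit $i$ let $u_i$ be the union of the $u_j$, $j<i$; it is in $\mathbb F_{\sigma_i}$ by Lemma~\ref{lem:union}, and it extends $x\upharpoonright\sigma_i$ because $L\cap\sigma_i=\{\sigma_j:j<i\}$.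

Let $u_i$ be given and $\sigma=\sigma_i$. Before adding the task $\sigma$ we must decide $\dot p_\sigma(k)$ for all relevant $k$, and deciding may enlarge $A$; so we iterate. By Lemma~\ref{lem:union} choose $u_i=v_0\ge v_1\ge\cdots$ in $\mathbb F_\sigma$ such that $v_{n+1}$ decides $\dot p_\sigma(k)$ for each of the at most $\kappa$ points $k\in A^{v_n}\cap Z_\sigma$, and let $v=\bigcup_nv_n$. For every $k\in A^v\cap Z_\sigma$ there is then $i_k<\kappa^+$ with $v\Vdash\dot p_\sigma(k)=\nu_{\sigma,k,i_k}$. Let $u_{i+1}$ be $v$ with $\sigma$ added to $L^v$, with the value $l(\sigma)<\rho\le\rho^v$, and with new entries, for $\eta,\zeta<\rho^v$ and $k\in A^v$,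
\[
C^{u_{i+1}}(\sigma,\eta,k,\zeta)=\begin{cases}C(\sigma,\eta,k,\zeta)&\text{if this is defined in }x,\\ i_k&\text{if not, and }k\in Z_\sigma,\ \eta=l(\sigma),\ \zeta=a^v(k),\\ 0&\text{otherwise.}\end{cases}
\]
Then $u_{i+1}$ extends $x\upharpoonright\sigma_{i+1}$, and $u_{i+1}\upharpoonright\sigma=v$, so $(*)$ holds below $\sigma$. Let $k\in A^v\cap Z_\sigma$. If $(\sigma,l(\sigma),k,a^v(k))\notin\mathrm{dom}(C)$, then $(*)$ holds at $(\sigma,k)$ by the choice of $i_k$. Otherwise $k\in A$, so $a^v(k)=a(k)$ and $(\sigma,k)$ is determined in $x$. Take $t\in R$ with $\sigma\in L^t$ and $k\in A^t$. Then $l^t(\sigma)=l(\sigma)$, $a^t(k)=a(k)$, the entry of $C$ in question is that of $C^t$, and $v\le u_i\le t\upharpoonright\sigma$ forces the required equation by $(*)$ for $t$. So $u_{i+1}\in\mathbb F_{\sigma+1}\subseteq\mathbb F_{\sigma_{i+1}}$.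
\end{proof}

If two conditions $t,t'$ agree on the common parts of the domains of their functions, their componentwise union $t\cup t'$ is a template in which every entry comes from $t$ or from $t'$. Every determined pair then lies in $L^t\times A^t$ or in $L^{t'}\times A^{t'}$, so Lemma~\ref{lem:ext} with $R=\{t,t'\}$ shows that $t$ and $t'$ are compatible.

\begin{lemma}\label{lem:basic}
\leavevmode
\begin{enumerate}
\item[(i)] $\mathbb F_\tau$ is $\kappa^{++}$-c.c.
\item[(ii)] Let $\sigma<\tau$. If $t\in\mathbb F_\tau$, $s\in\mathbb F_\sigma$ and $s\le t\upharpoonright\sigma$, then $s$ and $t$ are compatible in $\mathbb F_\tau$. A subset of $\mathbb F_\sigma$ is a maximal antichain of $\mathbb F_\sigma$ if and only if it is one of $\mathbb F_\tau$; so a generic filter for $\mathbb F_\tau$ meets $\mathbb F_\sigma$ in a generic filter for $\mathbb F_\sigma$.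
\item[(iii)] For $L_0\in[\tau]^{\le\kappa}$, $A_0\in[K]^{\le\kappa}$ and $\rho_0<\kappa^+$, the set of $t\in\mathbb F_\tau$ with $L_0\subseteq L^t$, $A_0\subseteq A^t$ and $\rho_0\le\rho^t$ is dense.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) This is where $2^\kappa=\kappa^+$ is used, in the form $(\kappa^+)^\kappa=\kappa^+$. Under this equation the $\Delta$-system lemma applies to $\kappa^{++}$ sets of size at most $\kappa$. So, given $\kappa^{++}$ conditions, we may thin out until the sets $L$ have pairwise intersection $L_*$, the sets $A$ have pairwise intersection $A_*$, and all have the same $\rho$. There are at most $(\kappa^+)^\kappa=\kappa^+$ possibilities for $l\upharpoonright L_*$, $a\upharpoonright A_*$, $r\upharpoonright A_*$ and $C\upharpoonright(L_*\times\rho\times A_*\times\rho)$, so two of the conditions agree on these, which are the common parts of their domains. They are compatible by the remark above.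

(ii) As $L^s\subseteq\sigma$, the common parts of the domains of $s$ and $t$ are those of $t\upharpoonright\sigma$, where they agree. So $s$ and $t$ are compatible. If $s,s'\in\mathbb F_\sigma$ have a common extension $u\in\mathbb F_\tau$, then $u\upharpoonright\sigma$ is one in $\mathbb F_\sigma$; so compatibility of elements of $\mathbb F_\sigma$ means the same in both posets, which gives the ``if'' direction. Conversely, let $\mathcal A$ be a maximal antichain of $\mathbb F_\sigma$ and $t\in\mathbb F_\tau$. Some $s\in\mathbb F_\sigma$ extends $t\upharpoonright\sigma$ and a member of $\mathcal A$, and $s$ is compatible with $t$.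

(iii) Given $t$, form a template by adding $L_0$ and $A_0$, replacing $\rho^t$ by $\max(\rho^t,\rho_0,1)$, giving $l,a,r$ the value $0$ at new points, and keeping $C^t$. Apply Lemma~\ref{lem:ext} with $R=\{t\}$.
\end{proof}

\subsection*{Bookkeeping}
We have $|\mathbb F_\sigma|\le\chi^\kappa=\chi$. By Lemma~\ref{lem:basic}(i), a nice $\mathbb F_\sigma$-name for a function $Z\to\mathcal N$ consists of $|Z|$ maps from sets of at most $\kappa^+$ conditions to $\mathcal N$. So for $\sigma<\chi$ there are at most $\chi^{|K|}=\chi$ pairs of a small $Z$ and such a name; once $\mathbb F_\sigma$ is defined, list them, with repetitions, in order type $\chi$. Fix a surjection $\tau\mapsto(\tau_0,\tau_1)$ from $\chi$ onto $\chi\times\chi$ with $\tau_0\le\tau$, and let $(Z_\tau,\dot p_\tau)$ be the $\tau_1$-th pair for $\mathbb F_{\tau_0}$. By Lemma~\ref{lem:basic}(ii), $\dot p_\tau$ is a nice $\mathbb F_\tau$-name. For $k\in Z_\tau$ let $\langle\nu_{\tau,k,i}:i<\kappa^+\rangle$ list the at most $\kappa^+$ values of the map that $\dot p_\tau$ assigns to $k$. This completes the recursion. Put $\mathbb F=\mathbb F_\chi$.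

A nice $\mathbb F$-name for a function $Z\to\mathcal N$ with $Z$ small mentions at most $|K|<\chi$ conditions, each with $|L|\le\kappa$. As $\chi$ is regular they all lie in some $\mathbb F_\sigma$, $\sigma<\chi$, and by Lemma~\ref{lem:basic}(ii) the name is a nice $\mathbb F_\sigma$-name. Therefore:
\begin{enumerate}
\item[(B)] every pair of a small $Z$ and a nice $\mathbb F$-name for a function $Z\to\mathcal N$ is $(Z_\tau,\dot p_\tau)$ for some $\tau<\chi$.
\end{enumerate}

Let $\mathcal G$ be $\mathbb F$-generic over $V_0$. By Lemma~\ref{lem:basic}(iii) the unions of the components of its members are total functions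
\[
\mathbf l:\chi\to\kappa^+,\qquad\mathbf a:K\to\kappa^+,\qquad\mathbf r:K\to\kappa,\qquad\mathbf C:\chi\times\kappa^+\times K\times\kappa^+\to\kappa^+.
\]
Let $p_\tau$ be the value of $\dot p_\tau$. For $\tau<\chi$ and $k\in Z_\tau$ pick $t\in\mathcal G$ with $\tau\in L^t$ and $k\in A^t$. Then $t\upharpoonright\tau\in\mathcal G\cap\mathbb F_\tau$, and $(*)$ gives
\begin{equation}\label{eq:promise}
p_\tau(k)=\nu_{\tau,k,i}\qquad\text{with }i=\mathbf C(\tau,\mathbf l(\tau),k,\mathbf a(k)).
\end{equation}

\subsection*{Forgetting the selectors}
Let $\mathbb C$ be the set of all $c=(L,A,\rho,C)$ with $L\in[\chi]^{\le\kappa}$, $A\in[K]^{\le\kappa}$, $\rho<\kappa^+$ and $C:L\times\rho\times A\times\rho\to\kappa^+$ total, ordered by extension. No promises are involved. The union of a directed subset of size at most $\kappa$ is again in $\mathbb C$, as in the first lines of the proof of Lemma~\ref{lem:union}; so $\mathbb C$ is $<\kappa$-directed closed. Let $\pi:\mathbb F\to\mathbb C$ be the order preserving map $\pi(t)=(L^t,A^t,\rho^t,C^t)$. The next lemma carries out the plan described under Design; see Figure~\ref{fig:blocks}.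

\begin{lemma}\label{lem:proj}
Let $t\in\mathbb F$ and $c=(L',A',\rho',C')\le\pi(t)$ in $\mathbb C$.
\begin{enumerate}
\item[(i)] There is $u\le t$ with $\pi(u)\le c$.
\item[(ii)] If $\rho'>0$, $\gamma<\kappa$, $k_0\in A'\setminus A^t$ and $k_0\notin Z_\sigma$ for all $\sigma\in L^t$, then $u$ can be chosen with $a^u(k_0)=0$ and $r^u(k_0)=\gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $x=(L',A',\rho'+1,l,a,r,C')$, where $l,a,r$ extend $l^t,a^t,r^t$, $l(\sigma)=\rho'$ for $\sigma\in L'\setminus L^t$, and $a(k)=\rho'$, $r(k)=0$ for $k\in A'\setminus A^t$. This template extends $t$. If $(\sigma,k)$ is determined in $x$, then $l(\sigma)<\rho'$ and $a(k)<\rho'$, so $\sigma\in L^t$ and $k\in A^t$. Lemma~\ref{lem:ext} with $R=\{t\}$ gives $u$ extending $x$, and then $\pi(u)\le c$.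

(ii) Change $x$ by putting $a(k_0)=0$ and $r(k_0)=\gamma$. If $(\sigma,k)$ is determined, then $\sigma\in L^t$ and $k\in A^t\cup\{k_0\}$ as before. But $k\in Z_\sigma$ and $k_0\notin Z_\sigma$, so $k\in A^t$, and Lemma~\ref{lem:ext} applies again.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \x/\y in {0/0,3.6/0,0/3.4,3.6/3.4}{
\fill[gray!25] (\x,\y) rectangle (\x+2,\y+2);
\draw (\x,\y) rectangle (\x+2.8,\y+2.8);}
\fill[gray!60] (0,3.4) rectangle (1.2,4.6);
\fill (0.5,4.2) circle (2.5pt);
\fill (5.75,4.2) circle (2.5pt);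
\fill (0.5,2.15) circle (2.5pt);
\fill (5.75,2.15) circle (2.5pt);
\node[left] at (-0.1,4.8) {$\sigma\in L^t$};
\node[left] at (-0.1,1.4) {$\sigma\notin L^t$};
\node[above] at (1.4,6.25) {$k\in A^t$};
\node[above] at (5,6.25) {$k\notin A^t$};
\end{tikzpicture}
\caption{Four blocks $(\sigma,k)$ of the array, each a $\kappa^+\times\kappa^+$ square with the row index vertical and the column index horizontal. The dark region is filled in by the condition $t$, the light $\rho'\times\rho'$ regions by a prescribed $c\le\pi(t)$. The dot is the one entry $(l(\sigma),a(k))$ that carries a promise. Giving new $\sigma$ and new $k$ the selector value $\rho'$ puts the dot outside the prescribed region, except in blocks where $t$ already keeps the promise.}\label{fig:blocks}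
\end{figure}

Part (i) says that $\pi$ is a projection: if $\mathcal D\subseteq\mathbb C$ is dense and downward closed, then $\{u:\pi(u)\in\mathcal D\}$ is dense in $\mathbb F$. Hence $\mathcal G_{\mathbb C}=\{c\in\mathbb C:\exists t\in\mathcal G\ \,\pi(t)\le c\}$ is $\mathbb C$-generic over $V_0$. The array $\mathbf C$ is the union of its fourth components, so $\mathbf C\in V_0[\mathcal G_{\mathbb C}]$.

\section{The models $V^*\subseteq W$}\label{sec:models}

Let $g$ be $\mathbb A$-generic over $V_0[\mathcal G]$, and put
\[
V^*=V_0[\mathcal G_{\mathbb C}][g],\qquad W=V_0[\mathcal G][g].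
\]
By the product lemma, $\mathcal G\times g$ is $\mathbb F\times\mathbb A$-generic and $\mathcal G_{\mathbb C}\times g$ is $\mathbb C\times\mathbb A$-generic over $V_0$.

\begin{lemma}\label{lem:models}
\leavevmode
\begin{enumerate}
\item[(i)] $V_0$, $V^*$ and $W$ have the same cardinals, cofinalities and bounded subsets of $\kappa$.
\item[(ii)] Every $\kappa$-sequence of ordinals in $W$ lies in $V_0[g]$. In particular $\mathcal P(\kappa)^{V^*}=\mathcal P(\kappa)^W$.
\item[(iii)] In $V^*$, $\kappa$ is supercompact and $2^\kappa\ge\chi$.
\end{enumerate}
\end{lemma}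

\begin{proof}
(i) $\mathbb F$ is $<\kappa^+$-closed and $\kappa^{++}$-c.c., so it preserves cardinals and cofinalities, and every subset of $V_0$ of size at most $\kappa$ in $V_0[\mathcal G]$ is in $V_0$. Hence in $V_0[\mathcal G]$ the cardinal $\kappa$ is still inaccessible and $\mathbb A$ is still $\mathrm{Add}(\kappa,\chi)$, so it is $<\kappa$-closed and $\kappa^+$-c.c.\ there. This proves (i) for $V_0$ and $W$, and $V^*$ lies between them.

(ii) Such a sequence has a nice $\mathbb A$-name in $V_0[\mathcal G]$, given by $\kappa$ maps on antichains of size at most $\kappa$. It is coded by a subset of $V_0$ of size at most $\kappa$, so it lies in $V_0$, and its value lies in $V_0[g]\subseteq V^*$.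

(iii) The product $\mathbb C\times\mathbb A$ is $<\kappa$-directed closed, since the two projections of a directed set are directed. So $\kappa$ remains supercompact in $V^*$; this is the only use of indestructibility. The filter $g$ adds $\chi$ subsets of $\kappa$.
\end{proof}

In $V^*$ define $\Phi:\chi\times\kappa^+\times K\times\kappa^+\to\kappa$ by
\[
\Phi(\tau,\eta,k,\zeta)=(\nu_{\tau,k,\mathbf C(\tau,\eta,k,\zeta)})^g\quad\text{if }k\in Z_\tau,
\]
and $\Phi(\tau,\eta,k,\zeta)=0$ otherwise. The definition uses only $\mathbf C$, $g$ and the data, which are in $V_0$.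

\begin{lemma}[Capturing]\label{lem:capture}
If $Z\in V_0$ is small and $P:Z\to\kappa$ is in $W$, there is $\tau<\chi$ with $P(k)=\Phi(\tau,\mathbf l(\tau),k,\mathbf a(k))$ for all $k\in Z$.
\end{lemma}

\begin{proof}
Let $\langle p(k):k\in Z\rangle\in V_0[\mathcal G]$ be a nice $\mathbb A$-name for $P$. Each $p(k)$ is a subset of $V_0$ of size at most $\kappa$, so it is in $V_0$ and belongs to $\mathcal N$. Thus $p:Z\to\mathcal N$ is a function in $V_0[\mathcal G]$ with $p(k)^g=P(k)$. It has a nice $\mathbb F$-name in $V_0$, so by (B) there is $\tau$ with $Z=Z_\tau$ and $p=p_\tau$. Now apply \eqref{eq:promise}.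
\end{proof}

\begin{lemma}[Hitting]\label{lem:hit}
If $\mu\in\mathfrak M$ and $\Psi:K_\mu\times\kappa^+\to\kappa$ is in $V^*$, there is $k\in K_\mu$ with $\Psi(k,\mathbf a(k))=\mathbf r(k)$.
\end{lemma}

\begin{proof}
Let $\dot\Psi\in V_0$ be a nice $\mathbb C\times\mathbb A$-name for $\Psi$. We show that the set $\mathcal E$ of $(u,q')\in\mathbb F\times\mathbb A$ such that, for some $k\in A^u\cap K_\mu$, $(\pi(u),q')\Vdash\dot\Psi(k,a^u(k))=r^u(k)$ is dense. This suffices: if $(u,q')\in\mathcal E\cap(\mathcal G\times g)$, then $(\pi(u),q')\in\mathcal G_{\mathbb C}\times g$, $a^u(k)=\mathbf a(k)$ and $r^u(k)=\mathbf r(k)$.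

Let $(t,q)$ be given. We need a point $k$ about which $t$ has made no promise. Since $|L^t|\le\kappa<\mathrm{cf}(\mu)$, the union of those $Z_\sigma$, $\sigma\in L^t$, that are contained in $K_\mu$ has size less than $\mu$; the other $Z_\sigma$ are disjoint from $K_\mu$; and $|A^t|\le\kappa<\mu$. So there is $k\in K_\mu\setminus(A^t\cup\bigcup_{\sigma\in L^t}Z_\sigma)$. Choose $(c,q')\le(\pi(t),q)$ in $\mathbb C\times\mathbb A$ and $\gamma<\kappa$ with $(c,q')\Vdash\dot\Psi(k,0)=\gamma$. Extending $c$ by zero entries, we may assume $k\in A^c$ and $\rho^c>0$. Only now, after the value $\gamma$ has been decided, do we choose the label of $k$: Lemma~\ref{lem:proj}(ii) gives $u\le t$ with $\pi(u)\le c$, $a^u(k)=0$ and $r^u(k)=\gamma$. Then $(u,q')\le(t,q)$ is in $\mathcal E$.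
\end{proof}

\begin{remark}
Lemma~\ref{lem:hit} would be false for a singular $\mu>\kappa$ with $\mathrm{cf}(\mu)\le\kappa$. Partition $K_\mu$ in $V_0$ into small sets $Y_i$, $i<\mathrm{cf}(\mu)$, and let $\tau_i$ capture $k\mapsto\mathbf r(k)+1$ on $Y_i$; Lemma~\ref{lem:capture} does not use the cofinality of $\mu$. By Lemma~\ref{lem:models}(ii) the sequence of pairs $(\tau_i,\mathbf l(\tau_i))$ is in $V^*$. So $V^*$ contains the function $\Psi(k,\zeta)=\Phi(\tau_i,\mathbf l(\tau_i),k,\zeta)$ for $k\in Y_i$, and $\Psi(k,\mathbf a(k))=\mathbf r(k)+1$ for all $k$.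
\end{remark}

\section{Proofs of the consistency theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
In $V^*$ apply Lemma~\ref{lem:array} to $\Phi$ with $J_0=\chi\times\kappa^+$ and $J_1=K\times\kappa^+$; both have size at most $\chi\le2^\kappa$, and $\kappa$ is supercompact, by Lemma~\ref{lem:models}(iii). We obtain in $V^*$ a normal ultrafilter $U$, sets $y_{k,\zeta}\subseteq\kappa$ and functions $\varphi^\xi_{\tau,\eta}:\mathcal P(\xi)\to\kappa$ with
\begin{equation}\label{eq:guess}
\{\xi<\kappa:\varphi^\xi_{\tau,\eta}(y_{k,\zeta}\cap\xi)=\Phi(\tau,\eta,k,\zeta)\}\in U\qquad\text{for all }\tau,\eta,k,\zeta.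
\end{equation}

Fix $\mu\in\mathfrak M$. We verify the hypotheses of Proposition~\ref{prop:prikry} for $I=K_\mu$ and the restrictions of $y$, $\mathbf a$ and $\mathbf r$. The conditions on the models are Lemma~\ref{lem:models}(i) and (ii), and (H2) is Lemma~\ref{lem:hit}. For (H1), let $Z\subseteq K_\mu$ and $P:Z\to\kappa$ be in $W$ with $|Z|<\mu$. Covering, applied to the $\kappa^+$-c.c.\ poset $\mathbb A$ and then to the $\kappa^{++}$-c.c.\ poset $\mathbb F$, gives $Z'\in V_0$ with $Z\subseteq Z'\subseteq K_\mu$ and $|Z'|\le|Z|\cdot\kappa^+<\mu$. Extend $P$ by $0$ to the small set $Z'$, take $\tau$ from Lemma~\ref{lem:capture}, and put $\varphi^\xi=\varphi^\xi_{\tau,\mathbf l(\tau)}$. By \eqref{eq:guess} with $\eta=\mathbf l(\tau)$ and $\zeta=\mathbf a(k)$, the set $\{\xi:\varphi^\xi(y_{k,\mathbf a(k)}\cap\xi)=P(k)\}$ is in $U$ for each $k\in Z$.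

Let $\Gamma$ be $\mathbb P_U$-generic over $W$ and $W'=W[\Gamma]$; neither depends on $\mu$. By Lemma~\ref{lem:models}(i) and (P1), $W'$ has the same cardinals and the same bounded subsets of $\kappa$ as $V_0$, and each $\mu\in\mathfrak M$ is still a singular cardinal. By Proposition~\ref{prop:prikry}, in $W'$ the cardinal $\kappa$ is a strong limit of cofinality $\omega$ and there is a guessing system for each $\mu\in\mathfrak M$. By Proposition~\ref{prop:graph}, applied in $W'$, each such $\mu$ is $\lambda$-weird for every infinite $\lambda<\kappa$ with $\mathrm{cf}(\lambda)=\omega$.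
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Laver's indestructibility theorem there is a forcing of size $\kappa$ after which $\kappa$ is supercompact and remains so after every $<\kappa$-directed closed forcing. Force next with $\mathrm{Add}(\kappa^+,1)$, the poset of partial functions $\kappa^+\to2$ of size at most $\kappa$. It is $<\kappa$-directed closed and $<\kappa^+$-closed, so it adds no subsets of $\kappa$; by density the characteristic function of every subset of $\kappa$ appears on an interval of the generic function, so $2^\kappa=\kappa^+$ in the extension. Indestructibility persists, because a two-step iteration of $<\kappa$-directed closed forcings is $<\kappa$-directed closed. In the resulting model $V_0$ the cardinal $\mu=\kappa^{+\kappa^+}$ is singular of cofinality $\kappa^+$. Apply Theorem~\ref{thm:C} with $\mathfrak M=\{\mu\}$ and $\lambda=\aleph_0$. The extension has the same cardinals as $V_0$, so $\mu$ is still $\kappa^{+\kappa^+}$ there.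
\end{proof}

\begin{remark}
If $\kappa<\kappa'$ are supercompact, the whole forcing used for Theorem~\ref{thm:B}, starting from $\kappa$, has size less than $\kappa'$, so $\kappa'$ remains supercompact by the L\'evy--Solovay theorem. Thus weird cardinals \emph{below} a supercompact cardinal are consistent relative to two supercompact cardinals.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Garti}
Shimon Garti, \emph{List chromatic numbers and singular compactness}, arXiv:2111.11826 (2021).

\bibitem{Jech}
Jech, \emph{Set Theory}.

\end{thebibliography}
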